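# Diagram groups without free subgroups inside Thompson's group $F$

## 1. The embedding theorem

**Theorem 1.** Every group that is representable by diagrams and contains no non‑Abelian free subgroup embeds into R. Thompson's group $F$.

There is no countability or finiteness hypothesis on the complex over which the diagrams are drawn. The statement answers, positively, a problem posed by Victor Guba and Mark Sapir in "Diagram groups are totally orderable", arXiv:math/0305153 (2003).

Let us unpack the words. $F$ is the group of all increasing continuous piecewise linear maps of $[0,1]$ onto itself whose breakpoints are finitely many dyadic rationals and whose slopes are integer powers of $2$; the operation is composition. A *diagram group* $\mathcal D(\mathcal K,p)$ is built from a system of rewriting rules: its elements are ways of rewriting a word $p$ back into itself, up to obvious cancellations. A group is *representable by diagrams* if it is isomorphic to a subgroup of some diagram group.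

Two facts frame the theorem. First, $F$ is itself a diagram group, and it is known that $F$ contains no non‑Abelian free subgroups. So every subgroup of $F$ satisfies the hypotheses, and the theorem is a converse: there are no other examples. Second, it is known that every group representable by diagrams without non‑Abelian free subgroups is an extension of a free Abelian group by a subgroup of $F$. That is not enough for an embedding into $F$, as Section 5 shows with a two‑generator example. We do not use this second fact.

The proof factors through an auxiliary group $W_E=R\rtimes F$, where $R$ is a right‑angled Artin group. Theorem 2 puts every diagram group into $W_E$. Theorem 3 says that a subgroup $G\le W_E$ with $G\cap R$ Abelian embeds into $F$. A sharper form of the result is Theorem 4, in the last section.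

## 2. Derivations and the Squier complex

**Definition.** A *directed 2‑complex* $\mathcal K$ is a directed graph together with a set of 2‑cells. Each 2‑cell $f$ has a nonempty directed top path $\lceil f\rceil$ and a nonempty directed bottom path $\lfloor f\rfloor$ with the same initial and the same terminal vertex. There is an involution $f\mapsto f^{-1}$ without fixed points on the set of 2‑cells, which exchanges top and bottom. A *1‑path* is a directed path in the graph; $|p|$ is its number of edges.

A semigroup presentation $\langle X\mid R\rangle$ is the case of one vertex: the edges are the letters of $X$, 1‑paths are words, and each relation $l=r$ gives a cell with top $l$ and bottom $r$, and its inverse. If you like, read "word" for "1‑path" throughout.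

The group $\mathcal D(\mathcal K,p)$ consists of the reduced diagrams over $\mathcal K$ with top and bottom boundary $p$, the operation being concatenation followed by reduction. We shall work with a different description.

**Definition.** The *Squier complex* $\mathrm{Sq}(\mathcal K)$ has the 1‑paths as vertices. Its edges are the single rewritings
$$(u,f,v):\ u\lceil f\rceil v\to u\lfloor f\rfloor v ,$$
where $f$ is a 2‑cell and the paths $u,v$ may be empty; the inverse edge is $(u,f,v)^{-1}=(u,f^{-1},v)$. Its squares say that rewritings at disjoint places commute:
$$(u,f_1,v\lceil f_2\rceil w)\,(u\lfloor f_1\rfloor v,f_2,w)\ \sim\ (u\lceil f_1\rceil v,f_2,w)\,(u,f_1,v\lfloor f_2\rfloor w). \tag{1}$$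

We use the theorem of Kilibarda and Guba–Sapir that $\mathcal D(\mathcal K,p)\cong\pi_1(\mathrm{Sq}(\mathcal K),p)$. So an element of the diagram group is a closed path of rewritings from $p$ to $p$, modulo inserting and deleting $ee^{-1}$ and modulo (1). If $p$ is empty, no cell can be applied to it and the group is trivial; from now on $|p|\ge1$. Since tops and bottoms are nonempty, all 1‑paths reached from $p$ are then nonempty.

Here are the smallest cases; all complexes have one vertex.

* *One triangle of letters.* Take letters $a,b,c$ and cells $f_1:a\to b$, $f_2:b\to c$, $f_3:c\to a$ with their inverses. With base $a$, the component of $\mathrm{Sq}$ is a triangle: words of length one leave no room for two disjoint rewritings, so there are no squares. The group is $\mathbb Z$, which embeds into $F$.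
* *Two triangles side by side.* Same complex, base $aa$. The component is the product of two triangles with all squares filled, a torus, so the group is $\mathbb Z^2$. It embeds into $F$: take one nontrivial element supported in $[0,\frac12]$ and one supported in $[\frac12,1]$.
* *A free group.* Letters $a,b$ and three cells $f_1,f_2,f_3$, all $a\to b$, with their inverses. With base $a$, the component is a graph with two vertices and three edges, so the group is free of rank $2$. The hypothesis of Theorem 1 is therefore a real restriction.
* *The Dunce hat* $\mathcal H_0=\langle x\mid x^2=x\rangle$ with base $x$: the diagram group is $F$.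

In the second case two commuting loops became two maps with disjoint supports, placed where the two letters of the word sit in $[0,1]$. The proof carries this picture through in general.

## 3. Parametrized dyadic intervals and the group $W_E$

**Definition.** A *dyadic interval* is an interval $[a,b]$, $a<b$, with dyadic endpoints. A *dyadic PL map* is an increasing piecewise linear homeomorphism between dyadic intervals with finitely many breakpoints, all dyadic, and with slopes powers of $2$.

Such maps send dyadic points to dyadic points and are closed under composition and inversion. For each $m\ge1$ fix a dyadic PL map $\alpha_m:[0,1]\to[0,m]$ as follows. Let $\alpha_1=\mathrm{id}$. For $m\ge2$ cut $[0,1]$ into $m$ consecutive intervals of lengths $\frac12,\frac14,\dots,2^{-(m-1)},2^{-(m-1)}$ and map them affinely onto the consecutive unit intervals of $[0,m]$. For example $\alpha_2(t)=2t$.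

A dyadic interval is carried onto some $[0,m]$ by a translation and a scaling by a power of $2$. So any two dyadic intervals are related by a dyadic PL map. Consequently, *for every dyadic interval $J\subseteq[0,1]$ there is a nontrivial element of $F$ supported in $J$*, that is, equal to the identity outside $J$: conjugate a nontrivial element of $F$ by a dyadic PL map $[0,1]\to J$ and extend by the identity. Also, *a nontrivial increasing homeomorphism $h$ of an interval has infinite order*: if $h(x)>x$, then $h^n(x)>x$ for all $n\ge1$, and similarly if $h(x)<x$. In particular $F$ is torsion‑free. Maps act on the left.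

**Definition.** Let $E$ be a set. Let $V$ be the set of pairs $v=(e,\theta)$ with $e\in E$ and $\theta$ a dyadic PL map from $[0,1]$ onto a dyadic interval $I(v)\subseteq[0,1]$. Write $v\perp w$ if $I(v)$ and $I(w)$ have disjoint interiors; so never $v\perp v$. Let $R=R_E$ be the right‑angled Artin group (RAAG) with generating set $V$ and defining relations $vw=wv$ for $v\perp w$. The group $F$ acts on $V$ by $f(e,\theta)=(e,f\theta)$. This preserves $\perp$, so $F$ acts on $R$. Put
$$W_E=R\rtimes F,\qquad frf^{-1}=f(r),\qquad \varphi:W_E\to F,\quad \varphi(rf)=f .$$

*Example.* Let $v_1,v_2,v_3\in V$ have intervals $[0,\frac12]$, $[\frac12,1]$, $[\frac14,\frac34]$. Then $v_1\perp v_2$, while $v_3$ is $\perp$ to neither. So $v_1,v_2$ commute. Two different vertices with the *same* interval are never $\perp$.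

We need two textbook facts about RAAGs now, and two more in Section 6. A word in the generators is *reduced* if it has no subword $a^{\varepsilon}wa^{-\varepsilon}$ with $a\in V$, $\varepsilon=\pm1$, and all letters of the possibly empty word $w$ being $\perp a$.

* **(R1)** (Normal forms; Baudisch 1981, Hermiller–Meier 1995.) A nonempty word representing $1$ is not reduced. Two reduced words for the same element differ by swaps of adjacent $\perp$ letters. Hence reduced words are exactly the words of minimal length; the length $|g|$ and the support $\operatorname{supp}g$ (the set of generators that occur) are read off any reduced word; and $\langle S\rangle=\{g:\operatorname{supp}g\subseteq S\}$ for $S\subseteq V$. With $\operatorname{lk}S=\{v:v\perp s\ \forall s\in S\}$ we have $\langle S\cup\operatorname{lk}S\rangle=\langle S\rangle\times\langle\operatorname{lk}S\rangle$.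
* **(R4)** (Baudisch, *Subgroups of semifree groups*, Acta Math. Acad. Sci. Hungar. 38 (1981).) Two elements of a RAAG either commute or freely generate a free group of rank $2$. RAAGs are torsion‑free.

In the example, $v_1v_2v_1^{-1}$ is not reduced and equals $v_2$, while $v_1v_3v_1^{-1}$ is reduced. Our $V$ is infinite, but finitely many elements lie in $\langle T\rangle$ for a finite $T\subseteq V$, and killing the generators outside $T$ shows that $\langle T\rangle$ is the RAAG on $T$ and a retract of $R$. So (R1) and (R4) pass from finite to infinite $V$.

**Theorem 2.** For every directed 2‑complex $\mathcal K$ and 1‑path $p$, the group $\mathcal D(\mathcal K,p)$ embeds into $W_E$, where $E$ contains exactly one 2‑cell from each pair $\{f,f^{-1}\}$.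

**Theorem 3.** If $G\le W_E$ and $G\cap R$ is Abelian, then $G$ embeds into $F$.

**Proof of Theorem 1 from Theorems 2 and 3.** By Theorem 2 the given group is isomorphic to some $G\le W_E$. By (R4), two non‑commuting elements of $G\cap R$ would generate a free group of rank $2$. So $G\cap R$ is Abelian, and Theorem 3 applies. $\square$

## 4. A derivation recorded in $R\rtimes F$: proof of Theorem 2

A derivation $p=q_0\to q_1\to\cdots\to q_k$ is a film. We lay each word $q_i$, a segment of length $|q_i|$, over the fixed interval $[0,1]$ by a map $\beta_i$, chosen so that a rewriting changes nothing outside the place where it happens. For each rewriting we note which cell was used and where in $[0,1]$ it happened; this gives a letter of $R$. If the film is closed, the last laying $\beta_k$ and the first $\beta_0$ differ by an element of $F$.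

**Step 1: the letters and the map $\Phi$.** This step makes the picture precise. For an edge $e=(u,f,v)$ with $|u|=a$, $|\lceil f\rceil|=m$, $|\lfloor f\rfloor|=m'$, $|v|=b$, let $\gamma_e:[0,a+m+b]\to[0,a+m'+b]$ be the identity on $[0,a]$, the map $x\mapsto a+\alpha_{m'}\alpha_m^{-1}(x-a)$ on $[a,a+m]$, and the translation $x\mapsto x+m'-m$ on the rest. This is a dyadic PL map, and $\gamma_{e^{-1}}=\gamma_e^{-1}$.

Let $n_0=|p|$ and let $\pi=e_1\cdots e_k$ be a path in $\mathrm{Sq}(\mathcal K)$ from $p=q_0$ through $q_1,\dots$ to $q_k$. Put $\beta_0=\alpha_{n_0}^{-1}:[0,n_0]\to[0,1]$ and $\beta_i=\beta_{i-1}\gamma_{e_i}^{-1}:[0,|q_i|]\to[0,1]$. For $e_i=(u,f,v)$ and $a,m,m'$ as above put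
$$\theta_i(t)=\beta_{i-1}(a+\alpha_m(t))=\beta_i(a+\alpha_{m'}(t)),\qquad t\in[0,1]. \tag{2}$$
The two expressions agree because $\gamma_{e_i}^{-1}(a+\alpha_{m'}(t))=a+\alpha_m(t)$. The map $\theta_i$ is dyadic PL from $[0,1]$ onto a dyadic subinterval of $[0,1]$. Define the letter
$$y_i^{\varepsilon_i}=(f,\theta_i)^{+1}\ \text{ if } f\in E,\qquad y_i^{\varepsilon_i}=(f^{-1},\theta_i)^{-1}\ \text{ if } f^{-1}\in E .$$
For closed $\pi$ put $r_\pi=y_1^{\varepsilon_1}\cdots y_k^{\varepsilon_k}\in R$, $f_\pi=\beta_k\beta_0^{-1}\in F$ and $\Phi(\pi)=r_\pi f_\pi\in W_E$.

*Example (triangle, base $a$).* All words have length one, all $\gamma_e$ are identities, and the generator $f_1f_2f_3$ of $\mathbb Z$ goes to $(f_1,\mathrm{id})(f_2,\mathrm{id})(f_3,\mathrm{id})\in R$, with $f_\pi=1$ (here $E=\{f_1,f_2,f_3\}$).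

*Example (Dunce hat).* Let $f:x\to x^2$, $E=\{f\}$, and consider $\pi=e_1e_2e_3e_4$ with words $x\to x^2\to x^3\to x^2\to x$, where $e_1=(1,f,1)$, $e_2=(1,f,x)$, $e_3=(x,f^{-1},1)$, $e_4=(1,f^{-1},1)$ and $1$ denotes the empty word. Then:

* $\beta_0=\mathrm{id}$, so $\theta_1=\mathrm{id}$, and $\beta_1(x)=x/2$ on $[0,2]$.
* $\theta_2(t)=\beta_1(t)=t/2$, and $\beta_2$ maps $[0,1],[1,2],[2,3]$ affinely onto $[0,\frac14],[\frac14,\frac12],[\frac12,1]$.
* $\theta_3(t)=\beta_2(1+2t)$, which is $\frac14+\frac t2$ on $[0,\frac12]$ and $t$ on $[\frac12,1]$. The map $\beta_3$ sends $[0,1],[1,\frac32],[\frac32,2]$ affinely onto $[0,\frac14],[\frac14,\frac12],[\frac12,1]$.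
* $\theta_4(t)=\beta_3(2t)=\beta_4(t)$, which maps $[0,\frac12],[\frac12,\frac34],[\frac34,1]$ affinely onto $[0,\frac14],[\frac14,\frac12],[\frac12,1]$.

So $f_\pi=\beta_4$ is an element of $F$ with slopes $\frac12,1,2$, and $r_\pi=(f,\mathrm{id})(f,\theta_2)(f,\theta_3)^{-1}(f,f_\pi)^{-1}$. We shall meet this $f_\pi$ again under the name $b$.

**Step 2: $\Phi$ is multiplicative.** This makes $\Phi$ a candidate for a homomorphism. Let $\pi,\pi'$ be closed paths at $p$. Inside $\pi\pi'$ the second film starts from $\beta_k=f_\pi\beta_0$ instead of $\beta_0$. Hence the maps $\beta'_i,\theta'_i$ of $\pi'$ are replaced by $f_\pi\beta'_i,f_\pi\theta'_i$. So $r_{\pi\pi'}=r_\pi\, f_\pi(r_{\pi'})$ and $f_{\pi\pi'}=f_\pi f_{\pi'}$, and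
$$\Phi(\pi)\Phi(\pi')=r_\pi f_\pi r_{\pi'}f_{\pi'}=r_\pi f_\pi(r_{\pi'})\,f_\pi f_{\pi'}=\Phi(\pi\pi').$$

**Step 3: $\Phi$ is invariant under homotopy.** This makes $\Phi$ well defined on $\pi_1$. For a subpath $ee^{-1}$, the first letter is given by $\theta_i(t)=\beta_i(a+\alpha_{m'}(t))$, and the second is computed from the same $\beta_i$ at the same place, with top length $m'$. So $\theta_{i+1}=\theta_i$, the two letters are mutually inverse, and $\beta_{i+1}=\beta_i\gamma_e=\beta_{i-1}$. Nothing after the subpath changes.

For a square (1), both sides induce the same composite of maps $\gamma$, so what comes after the square is unaffected. Let $\beta$ be the map at the initial vertex. The map $\gamma$ of the $f_2$‑edge is the identity to the left of its cell, and the map $\gamma$ of the $f_1$‑edge is a translation to the right of its cell. So on both sides of (1) the maps attached to $f_1$ and $f_2$ are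
$$t\mapsto\beta\bigl(|u|+\alpha_{|\lceil f_1\rceil|}(t)\bigr),\qquad t\mapsto\beta\bigl(|u|+|\lceil f_1\rceil|+|v|+\alpha_{|\lceil f_2\rceil|}(t)\bigr).$$
The two sides give the same two letters in opposite orders. The images of the two maps have disjoint interiors, so the letters commute. Hence $\Phi$ induces a homomorphism $\pi_1(\mathrm{Sq}(\mathcal K),p)\to W_E$.

**Step 4: $\Phi$ is injective.** The idea is that a cancellation in $R$ forces a cancellation in the film. Let $\pi=e_1\cdots e_k$, $k\ge1$, be a closed path of minimal length in its homotopy class, and suppose $\Phi(\pi)=1$. Then $r_\pi=1$. By (R1) the nonempty word $y_1^{\varepsilon_1}\cdots y_k^{\varepsilon_k}$ is not reduced: there are $i<j$ with $y_j=y_i$, $\varepsilon_j=-\varepsilon_i$, and $y_l\perp y_i$ for $i<l<j$. Let $e_i=(u,f,v)$ and $m'=|\lfloor f\rfloor|$.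

*Claim: for $i\le l<j$ we have $q_l=u_l\lfloor f\rfloor v_l$ with $\beta_l(|u_l|+\alpha_{m'}(t))=\theta_i(t)$ for all $t$.* In words, the piece $\lfloor f\rfloor$ produced by $e_i$ survives untouched over the same place. For $l=i$ take $u_i=u$, $v_i=v$ and use (2). Let $i<l<j$ and suppose the claim holds for $l-1$. The edge $e_l$ rewrites a subpath of $q_{l-1}$ whose segment has image $I(y_l)$ under $\beta_{l-1}$. The segment of the distinguished $\lfloor f\rfloor$ has image $I(y_i)$. These images have disjoint interiors and $\beta_{l-1}$ is a homeomorphism, so $e_l$ rewrites a subpath of $u_{l-1}$ or a subpath of $v_{l-1}$. In the first case $\gamma_{e_l}$ translates the distinguished segment to its new position; in the second it is the identity there. In both cases $\beta_l=\beta_{l-1}\gamma_{e_l}^{-1}$ gives the claim for $l$.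

Now look at $e_j$. Since $y_j=y_i$ with opposite exponents, the cell of $e_j$ is $f^{-1}$, so $e_j=(u'',f^{-1},v'')$, and $\theta_j=\theta_i$. The top path of $f^{-1}$ has length $m'$, so by (2) and the claim
$$\beta_{j-1}(|u''|+\alpha_{m'}(t))=\theta_j(t)=\theta_i(t)=\beta_{j-1}(|u_{j-1}|+\alpha_{m'}(t)).$$
Hence $|u''|=|u_{j-1}|$. Both are initial segments of $q_{j-1}$, so $e_j=(u_{j-1},f^{-1},v_{j-1})$.

Finally, for $i<l<j$ let $e'_l$ be $e_l$ with the distinguished segment $\lfloor f\rfloor$ replaced by $\lceil f\rceil$. Since $e_l$ works to the left or to the right of that segment, a square (1) gives $(u_{l-1},f,v_{l-1})\,e_l\sim e'_l\,(u_l,f,v_l)$. Pushing $f$ to the right,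
$$e_ie_{i+1}\cdots e_j\sim e'_{i+1}\cdots e'_{j-1}(u_{j-1},f,v_{j-1})(u_{j-1},f^{-1},v_{j-1})\sim e'_{i+1}\cdots e'_{j-1}.$$
This shortens $\pi$ by two edges and contradicts minimality. A nontrivial class has a shortest representative with $k\ge1$, so $\Phi$ is injective, and Theorem 2 is proved. $\square$

*Remark.* This proof would also work with bare intervals $I$ in place of parametrizations $\theta$: in Step 4, equality of the images of the two segments already gives $|u''|=|u_{j-1}|$. The parametrization is there for Lemma 4: an element of $F$ that fixes a vertex $(e,\theta)$ satisfies $f\theta=\theta$, so it is the identity on the interval, instead of merely preserving it.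

## 5. The Klein bottle group: extensions alone do not suffice

Let $G\le W_E$ with $A=G\cap R$ Abelian. A first thought is to use only that $G$ is an extension of a torsion‑free Abelian group $A$ by a subgroup $\varphi(G)$ of $F$. This cannot work.

Consider $\langle a,t\mid tat^{-1}=a^{-1}\rangle$, an extension of $\langle a\rangle\cong\mathbb Z$ by $\mathbb Z\le F$. It contains the Abelian subgroup $\langle a,t^2\rangle\cong\mathbb Z^2$ of index $2$, so it has no non‑Abelian free subgroup: if $x,y$ freely generated one, then $x^2,y^2$ would lie in this normal Abelian subgroup of index $2$ and commute. But it does not embed into $F$. Indeed, let $a\ne1$ and $t$ be in $F$ with $tat^{-1}=a^{-1}$, and let $x$ be the infimum of the points moved by $a$. The maps $a$ and $a^{-1}$ move the same points, and $tat^{-1}$ moves exactly the $t$‑images of the points moved by $a$. So $t(x)=x$, and $a(x)=x$ by continuity. Just to the right of $x$ the map $a$ is affine with slope $2^k$, and $k\ne0$, since otherwise $a$ would be the identity there. By the chain rule at the common fixed point $x$, the maps $tat^{-1}$ and $a$ have the same right slope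 at $x$. So $2^{-k}=2^k$, a contradiction.

So the way in which $A$ sits in $R$ must be used. In particular we must exclude that some $g\in G$ inverts a piece of $A$; this happens in Lemma 4. There will be a second and more serious difficulty, a question of finiteness, in Section 10.

## 6. Pure elements of $R$

Two more textbook facts.

* **(R2)** (Servatius, *Automorphisms of graph groups*, J. Algebra 126 (1989).) Call $c\in R$ *cyclically reduced* if no reduced word for $c$ has the form $a^\varepsilon wa^{-\varepsilon}$. Every $g$ equals $xcx^{-1}$ with $c$ cyclically reduced and $x,c\in\langle\operatorname{supp}g\rangle$. Two conjugate cyclically reduced elements are related by a sequence of moves $a^\varepsilon w\mapsto wa^\varepsilon$ on reduced words; so they have equal supports $S$ and are conjugate by an element of $\langle S\rangle$.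
* **(R3)** (Centralizer Theorem, in the same paper.) Let $c\ne1$ be cyclically reduced. Let $S_1,\dots,S_k$ be the connected components of the graph on $\operatorname{supp}c$ whose edges join distinct vertices that are not $\perp$. Then $c=d_1^{n_1}\cdots d_k^{n_k}$ with $n_i\ge1$, $d_i$ cyclically reduced, $\operatorname{supp}d_i=S_i$, $d_i$ not a proper power, and
$$C_R(c)=\langle d_1\rangle\times\dots\times\langle d_k\rangle\times\langle\operatorname{lk}(\operatorname{supp}c)\rangle .$$

Here a proper power means $x^n$ with $|n|\ge2$. Passing to infinite $V$ is again immediate for (R2). For (R3), obtain the $d_i$ inside $\langle\operatorname{supp}c\rangle$; by retracting onto $\langle S_i\rangle$ they are not proper powers in $R$ either. If $g$ commutes with $c$, apply (R3) in $\langle T\rangle$ for $T=\operatorname{supp}c\cup\operatorname{supp}g$, obtaining $d'_i$, $n'_i$. The element $d_i$ commutes with $c$; projecting the description of $C_{\langle T\rangle}(c)$ to $\langle S_i\rangle$ gives $d_i\in\langle d_i'\rangle$, so $d_i=d_i'^{\pm1}$. Projecting $c$ gives $d_i^{n_i}=d_i'^{n_i'}$ with positive exponents, so $d_i=d'_i$. Thus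 $g$ lies in the stated product.

**Definition.** A finite nonempty $S\subset V$ is *connected* if the graph on $S$ whose edges join distinct non‑$\perp$ vertices is connected. Then $U(S)=\bigcup_{v\in S}\operatorname{int}I(v)$ is an open interval, since non‑$\perp$ vertices have overlapping interiors. Let $J(S)$ be its closure, a dyadic interval with interior $U(S)$.

If $S,T$ are connected and $T\subseteq\operatorname{lk}S$, then $U(S)\cap U(T)=\emptyset$ and $S\cap T=\emptyset$.

**Definition.** An element $s\in R\setminus\{1\}$ is *pure* if it is not a proper power and the support of a cyclically reduced conjugate of $s$ is connected. By (R2) this support, denoted $S(s)$, depends only on the conjugacy class of $s$. Clearly $S(s^{-1})=S(s)$.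

**Definition.** For $a\ne1$ in $R$ write $a=pcp^{-1}$ with $c$ cyclically reduced, $c=\prod d_i^{n_i}$ as in (R3), and $s_i=pd_ip^{-1}$. The $s_i$ are pure, $S(s_i)=S_i$, and $a=\prod s_i^{n_i}$. Any $s_i$ arising in this way, for any choice of $p,c,d_i$, is a *pure factor* of $a$.

*Example.* With $v_1,v_2,v_3$ as in Section 3, the element $v_1^2v_2^3$ has the pure factors $v_1$ and $v_2$. The element $(v_1v_3)^2$ is cyclically reduced with connected support $\{v_1,v_3\}$. Its pure factor is $v_1v_3$, which is not a proper power, because its exponent sum in $v_1$ is $1$. Here $J(\{v_1,v_3\})=[0,\frac34]$.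

Two consequences of (R3) will be used constantly. First, if a pure $c$ is cyclically reduced with support $S$, then $k=1$ and $n_1=1$, so $C_R(c)=\langle c\rangle\times\langle\operatorname{lk}S\rangle$. Second, *$C_R(a)$ centralizes every pure factor of $a$*: conjugating by $p$, this says that the product in (R3) centralizes each $d_i$, which is clear from its factors.

**Lemma 1.** Let $S$ be connected, and let $d,d'\in\langle S\rangle$ be elements whose cyclically reduced conjugates have support $S$. If $rdr^{-1}=d'$ with $r\in R$, then $r\in\langle S\rangle\times\langle\operatorname{lk}S\rangle$.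

**Proof.** By (R2), $d=xcx^{-1}$ and $d'=x'c'x'^{-1}$ with $x,x'\in\langle S\rangle$ and $c,c'$ cyclically reduced with support $S$. Also $c'=ycy^{-1}$ with $y\in\langle S\rangle$, since $c,c'$ are conjugate. Then $rxc(rx)^{-1}=d'=x'yc(x'y)^{-1}$, so $y^{-1}x'^{-1}rx\in C_R(c)$. By (R3), $C_R(c)\subseteq\langle S\rangle\times\langle\operatorname{lk}S\rangle$. Hence $r$ lies there too. $\square$

**Lemma 2.** Let $s,t$ be commuting pure elements with $\langle s\rangle\ne\langle t\rangle$, let $S=S(s)$, and let $p^{-1}sp\in\langle S\rangle$. Then $p^{-1}tp\in\langle\operatorname{lk}S\rangle$ and $S(t)\subseteq\operatorname{lk}S$.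

**Proof.** *Normalizing $p$.* By Lemma 1, two elements $p$ as in the statement differ by right multiplication by an element of $\langle S\rangle\times\langle\operatorname{lk}S\rangle$, and this group normalizes $\langle\operatorname{lk}S\rangle$. So the conclusion does not depend on $p$, and by (R2) we may assume that $c=p^{-1}sp$ is cyclically reduced with support $S$. Then $t'=p^{-1}tp\in C_R(c)=\langle c\rangle\times\langle\operatorname{lk}S\rangle$, say $t'=c^ml$ with $l\in\langle\operatorname{lk}S\rangle$.

*We have $l\ne1$.* If $l=1$, then $m=\pm1$, since $t\ne1$ is not a proper power. So $\langle s\rangle=\langle t\rangle$, which is excluded.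

*We have $m=0$.* Suppose $m\ne0$. Write $c^m=yby^{-1}$ in $\langle S\rangle$ and $l=zl'z^{-1}$ in $\langle\operatorname{lk}S\rangle$ with $b,l'$ cyclically reduced; $b\ne1$ because $R$ is torsion‑free, and $l'\ne1$. Since $\langle S\rangle$ and $\langle\operatorname{lk}S\rangle$ commute, $bl'=(yz)^{-1}t'(yz)$ is conjugate to $t$.

We show that $bl'$ is cyclically reduced. Concatenating reduced words for $b$ and $l'$ gives a reduced word: as $S\cap\operatorname{lk}S=\emptyset$, a cancelling pair $a^\varepsilon,a^{-\varepsilon}$ would lie inside one of the two words. So $|bl'|=|b|+|l'|$, and by (R1) every reduced word $\mathbf w$ for $bl'$ has exactly $|b|$ letters from $S$ and $|l'|$ letters from $\operatorname{lk}S$. Deleting the letters of $\operatorname{lk}S$ from $\mathbf w$ is the projection to $\langle S\rangle$, so it gives a word for $b$ of length $|b|$, i.e. a reduced one. Similarly, deleting the letters of $S$ gives a reduced word for $l'$. If $\mathbf w$ began with $a^\varepsilon$ and ended with $a^{-\varepsilon}$, then so would the resulting reduced word for $b$ (if $a\in S$) or for $l'$ (if $a\in\operatorname{lk}S$). This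 contradicts the choice of $b,l'$.

So $bl'$ is a cyclically reduced conjugate of $t$ with support $\operatorname{supp}b\sqcup\operatorname{supp}l'$. Both parts are nonempty and $\perp$ to each other, so this support is not connected, contradicting the purity of $t$.

*Conclusion.* Thus $t'=l\in\langle\operatorname{lk}S\rangle$, and $S(t)\subseteq\operatorname{supp}l\subseteq\operatorname{lk}S$ by (R2). $\square$

The last lemma is about words: a middle piece that is in reduced position on both sides cannot disappear, even if the outer pieces cancel each other across it.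

**Lemma 3.** Let $q,h,t$ be reduced words such that $qh$ and $ht$ are reduced. Then $\operatorname{supp}h\subseteq\operatorname{supp}(qht)$, where the right side is the support of the element $qht$.

**Proof.** Induction on $|q|+|t|$. If the word $qht$ is reduced, the claim is clear; this includes $|q|+|t|=0$. Otherwise there is a subword $a^\varepsilon wa^{-\varepsilon}$ with all letters of $w$ being $\perp a$. Since $qh$ and $ht$ are reduced, $a^\varepsilon$ lies in $q$, $a^{-\varepsilon}$ lies in $t$, and $w$ contains all of $h$; so all letters of $h$ are $\perp a$. After swaps $q=q_1a^\varepsilon$ and $t=a^{-\varepsilon}t_1$. Swaps keep reduced words reduced. So $qh=q_1a^\varepsilon h$ and $ht=ha^{-\varepsilon}t_1$ are reduced, hence so are $q_1ha^\varepsilon$ and $a^{-\varepsilon}ht_1$, hence so are their subwords $q_1h$ and $ht_1$. Moreover $qht=q_1ht_1$ in $R$. Apply the induction hypothesis to $q_1,h,t_1$. $\square$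

## 7. The intervals $J_\omega$ and their stabilizers

From here to the end of Section 12, $G\le W_E$ and $A=G\cap R$ is Abelian. $A$ is the kernel of $\varphi|_G$, so it is normal in $G$.

**Step 1: the set $\Omega$.** We split $A$ into pieces that live on disjoint intervals. Let $\Omega$ be the set of all cyclic subgroups $\langle s\rangle$ with $s$ a pure factor of an element of $A\setminus\{1\}$.

*All pure factors of elements of $A$ commute.* Let $s$ be a pure factor of $a$ and $t$ a pure factor of $b$. Then $b\in C_R(a)$ centralizes $s$. So $s\in C_R(b)$, and therefore $s$ centralizes $t$.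

For $\omega=\langle s\rangle$ put $S_\omega=S(s)$ and $J_\omega=J(S_\omega)$. By Lemma 2, $S_{\omega'}\subseteq\operatorname{lk}S_\omega$ for $\omega\ne\omega'$. So the sets $S_\omega$ are pairwise disjoint, and the dyadic intervals $J_\omega$ have pairwise disjoint interiors.

**Step 2: $G$ acts on $\Omega$.** This transfers the conjugation action to intervals. Let $g=rf\in G$. Conjugation by $g$ acts on $R$ as $x\mapsto rf(x)r^{-1}$, where $f$ acts through a $\perp$‑preserving permutation of $V$. If $a=pcp^{-1}$ and $c=\prod d_i^{n_i}$ as in (R3), then $gag^{-1}=p'f(c)p'^{-1}$ with $p'=rf(p)$, and $f(c)=\prod f(d_i)^{n_i}$ is again as in (R3). So pure factors of $a$ go to pure factors of $gag^{-1}\in A$. Hence $G$ acts on $\Omega$ by conjugation, and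
$$S_{g\omega}=\varphi(g)S_\omega,\qquad J_{g\omega}=\varphi(g)J_\omega. \tag{3}$$

*Example.* For base $aa$ in the triangle complex, $\beta_0(x)=x/2$ and all $\gamma_e$ are identities. The image of $\mathbb Z^2$ lies in $R$ and is generated by $(f_1,\theta)(f_2,\theta)(f_3,\theta)$ for $\theta(t)=\frac t2$ and for $\theta(t)=\frac12+\frac t2$. Each of these two words is pure: it is cyclically reduced with connected support (three vertices with one common interval), and it is not a proper power because its exponent sum in $(f_1,\theta)$ is $1$. So $\Omega$ has two elements, with $J_\omega=[0,\frac12]$ and $[\frac12,1]$.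

**Lemma 4.** Let $g\in G$ and $g\omega=\omega$. Then
$$\varphi(g)|_{J_\omega}=\mathrm{id},\ \text{ and }\varphi(g)\text{ acts trivially on }\langle S_\omega\rangle\text{ and preserves }\operatorname{lk}S_\omega. \tag{4}$$
Moreover $gsg^{-1}=s$ for every generator $s$ of $\omega$.

**Proof.** Let $f=\varphi(g)$. By (3), $f$ permutes the finite set $S_\omega$ and preserves $J_\omega$. Some power $f^k$, $k\ge1$, fixes each $(e,\theta)\in S_\omega$. That is, $f^k\theta=\theta$, so $f^k=\mathrm{id}$ on every $I(v)$, $v\in S_\omega$, hence on $J_\omega$. So $f|_{J_\omega}$ is an increasing homeomorphism of finite order, hence trivial. Then $f\theta=\theta$ for every $(e,\theta)\in S_\omega$. This proves (4).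

Now $gsg^{-1}=s^{\pm1}$, and we exclude the minus sign. By (R2) there is $p\in R$ with $d=p^{-1}sp\in\langle S_\omega\rangle$. Write $p^{-1}gp=r'f$ with $r'\in R$. Since $f(d)=d$, conjugating $d$ by $r'f$ gives $r'dr'^{-1}=d^{\pm1}$. If the sign is $-$, then $r'$ and $d$ satisfy a nontrivial relation, so they do not freely generate a free group. By (R4) they commute, whence $d^2=1$ and $d=1$, a contradiction. $\square$

By the last statement we can choose generators $s_\omega$ of all $\omega\in\Omega$ with
$$gs_\omega g^{-1}=s_{g\omega}\qquad(g\in G,\ \omega\in\Omega): \tag{5}$$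
choose one generator per orbit and transport it; the result does not depend on the transporting element, because stabilizers fix the generator.

## 8. Twisting $\varphi$ on the intervals $J_\omega$

The map $\varphi:G\to F$ loses exactly $A$. On the other hand, an element $g$ with $g\omega=\omega$ is invisible on $J_\omega$ by (4). So the interval $J_\omega$ is free to record how much of $s_\omega$ the element $g$ contains. The next lemma says exactly what kind of record is needed.

**Lemma 5.** Suppose that $c:G\times\Omega\to\mathbb Z$ satisfies

* (i) $c(gh,\omega)=c(g,h\omega)+c(h,\omega)$ for all $g,h\in G$, $\omega\in\Omega$;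
* (ii) if $a\in A$ and $c(a,\omega)=0$ for all $\omega$, then $a=1$;
* (iii) for each $g\in G$ only finitely many $c(g,\omega)$ are nonzero.

Then $G$ embeds into $F$.

**Proof.** *The twisting elements.* We choose commuting elements $h_\omega$ on the intervals, compatibly with $G$. In each $G$‑orbit choose a base point $\omega_0$ and a nontrivial $h_{\omega_0}\in F$ supported in $J_{\omega_0}$ (Section 3). For $\omega=k\omega_0$ put $h_\omega=\varphi(k)h_{\omega_0}\varphi(k)^{-1}$. This does not depend on $k$: another choice is $ky$ with $y\in G_{\omega_0}$, the stabilizer of $\omega_0$, and by (4) $\varphi(y)$ is the identity on $J_{\omega_0}$, so it commutes with $h_{\omega_0}$. By (3), $h_\omega$ is supported in $J_\omega$. By construction $\varphi(g)h_\omega\varphi(g)^{-1}=h_{g\omega}$. The $h_\omega$ commute pairwise, because the $J_\omega$ have disjoint interiors, and each has infinite order. Define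
$$\psi(g)=\varphi(g)\prod_{\omega\in\Omega}h_\omega^{c(g,\omega)}\in F, \tag{6}$$
a finite product by (iii).

*Homomorphism.* Moving $\varphi(g')$ to the left replaces $h_\omega$ by $h_{g'^{-1}\omega}$. So
$$\psi(g)\psi(g')=\varphi(gg')\prod_\omega h_{g'^{-1}\omega}^{c(g,\omega)}\prod_\omega h_\omega^{c(g',\omega)}=\varphi(gg')\prod_\omega h_\omega^{c(g,g'\omega)+c(g',\omega)}=\psi(gg').$$

*Injectivity.* Let $\psi(g)=1$. Each $h_\omega$ preserves $J_\omega$ and is trivial on the other $J_{\omega'}$, so $J_\omega=\psi(g)J_\omega=\varphi(g)J_\omega=J_{g\omega}$. Different elements of $\Omega$ have intervals with disjoint interiors, so $g\omega=\omega$ for all $\omega$. By (4), $\varphi(g)|_{J_\omega}=\mathrm{id}$. Hence $h_\omega^{c(g,\omega)}$ is the identity on $J_\omega$, thus everywhere, and $c(g,\omega)=0$, for all $\omega$. Then $\varphi(g)=\psi(g)=1$, i.e. $g\in A$, and (ii) gives $g=1$. $\square$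

It remains to construct $c$. Conditions (i) and (ii) come from characters of stabilizers; condition (iii) is the hard one.

## 9. The cocycle $\mu$ and the characters $\chi_\omega$

Each $s_\omega$ is a conjugate of something in $\langle S_\omega\rangle$. We compare the conjugators at $\omega$ and at $g\omega$. Put
$$H_\omega=\langle S_\omega\rangle\times\langle\operatorname{lk}S_\omega\rangle,\qquad P_\omega=\{p\in R:\ p^{-1}s_\omega p\in\langle S_\omega\rangle\}.$$
By (R2), $P_\omega\ne\emptyset$. It is a single left coset of $H_\omega$: if $p,p'\in P_\omega$, then $p'^{-1}p\in H_\omega$ by Lemma 1; conversely $pH_\omega\subseteq P_\omega$, because $\langle\operatorname{lk}S_\omega\rangle$ centralizes $\langle S_\omega\rangle$.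

For each $\omega$ choose some $p_\omega\in P_\omega$; *in this section the choice is arbitrary*. Let $d_\omega=p_\omega^{-1}s_\omega p_\omega\in\langle S_\omega\rangle$. For $g=r_g\varphi(g)\in G$ with $r_g\in R$, define $r(g,\omega)$ by
$$p_{g\omega}^{-1}\,g\,p_\omega=r(g,\omega)\varphi(g),\qquad r(g,\omega)=p_{g\omega}^{-1}\,r_g\,\varphi(g)(p_\omega)\in R. \tag{7}$$

**Lemma 6.** We have $r(g,\omega)=\mu(g,\omega)\,l(g,\omega)$ with uniquely determined $\mu(g,\omega)\in\langle S_{g\omega}\rangle$ and $l(g,\omega)\in\langle\operatorname{lk}S_{g\omega}\rangle$, and
$$\mu(gh,\omega)=\mu(g,h\omega)\,\varphi(g)(\mu(h,\omega)), \tag{8}$$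
$$\mu(g,\omega)\,\varphi(g)(d_\omega)\,\mu(g,\omega)^{-1}=d_{g\omega}. \tag{9}$$
In particular $\mu(1,\omega)=1$.

**Proof.** Conjugating $d_\omega$ by the element (7) and using (5), we get $r(g,\omega)\,\varphi(g)(d_\omega)\,r(g,\omega)^{-1}=d_{g\omega}$. Both $\varphi(g)(d_\omega)$ and $d_{g\omega}$ lie in $\langle S_{g\omega}\rangle$ and have cyclically reduced conjugates with support $S_{g\omega}$. By Lemma 1, $r(g,\omega)\in H_{g\omega}$, which gives the decomposition. The factor $l(g,\omega)$ commutes with $\varphi(g)(d_\omega)\in\langle S_{g\omega}\rangle$, so (9) follows.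

From $p_{gh\omega}^{-1}ghp_\omega=(p_{gh\omega}^{-1}gp_{h\omega})(p_{h\omega}^{-1}hp_\omega)$ we get $r(gh,\omega)=r(g,h\omega)\,\varphi(g)(r(h,\omega))$. Since $\varphi(g)$ maps $S_{h\omega}$ and $\operatorname{lk}S_{h\omega}$ onto $S_{gh\omega}$ and $\operatorname{lk}S_{gh\omega}$, projecting $H_{gh\omega}$ to $\langle S_{gh\omega}\rangle$ gives (8). Finally $r(1,\omega)=1$. $\square$

Let $G_\omega$ be the stabilizer of $\omega$ in $G$.

**Lemma 7.** For $g\in G_\omega$ we have $\mu(g,\omega)=d_\omega^{\chi_\omega(g)}$, where $\chi_\omega:G_\omega\to\mathbb Z$ is a homomorphism. For $k\in G$, $g\in G_\omega$,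
$$\chi_{k\omega}(kgk^{-1})=\chi_\omega(g). \tag{10}$$
Every $a\in A$ fixes all $\omega\in\Omega$; and if $a\in A$ and $\chi_\omega(a)=0$ for all $\omega$, then $a=1$.

**Proof.** *The character.* Let $g\in G_\omega$. By (4), $\varphi(g)(d_\omega)=d_\omega$, so by (9) $\mu(g,\omega)\in\langle S_\omega\rangle$ commutes with $d_\omega$. The element $d_\omega$ is pure and conjugate inside $\langle S_\omega\rangle$ to a cyclically reduced element $c$ with support $S_\omega$. Since $C_R(c)=\langle c\rangle\times\langle\operatorname{lk}S_\omega\rangle$, we get $C_{\langle S_\omega\rangle}(d_\omega)=\langle d_\omega\rangle$. So $\mu(g,\omega)=d_\omega^{\chi_\omega(g)}$, with a unique exponent because $d_\omega$ has infinite order. By (8) and (4), $\mu(gh,\omega)=\mu(g,\omega)\mu(h,\omega)$ for $g,h\in G_\omega$, so $\chi_\omega$ is a homomorphism.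

*Equivariance.* Applying (8) twice,
$$\mu(kgk^{-1},k\omega)=\mu(k,\omega)\,\varphi(k)(\mu(g,\omega))\,\varphi(kg)(\mu(k^{-1},k\omega)).$$
By (4), $\varphi(g)$ fixes $\mu(k^{-1},k\omega)\in\langle S_\omega\rangle$. Also $\mu(k,\omega)\,\varphi(k)(\mu(k^{-1},k\omega))=\mu(1,k\omega)=1$. So the right side equals $\mu(k,\omega)\,\varphi(k)(d_\omega)^{\chi_\omega(g)}\,\mu(k,\omega)^{-1}=d_{k\omega}^{\chi_\omega(g)}$ by (9). This is (10).

*Elements of $A$.* Each $a\in A$ commutes with every $b\in A$, hence with all pure factors of $b$; so $a$ fixes all $\omega$. Let $a\ne1$. Write $a$ as a product of powers of its pure factors. They generate distinct elements of $\Omega$, since their sets $S_\omega$ are distinct. Replacing each by $s_\omega$ or its inverse, we get $a=\prod s_\omega^{n_\omega}$, a finite product with nonzero exponents; put $n_\omega=0$ for the remaining $\omega$. Fix $\omega$. Lemma 2 gives $p_\omega^{-1}s_{\omega'}p_\omega\in\langle\operatorname{lk}S_\omega\rangle$ for $\omega'\ne\omega$. Since $\varphi(a)=1$, we have $r(a,\omega)=p_\omega^{-1}ap_\omega\in d_\omega^{n_\omega}\langle\operatorname{lk}S_\omega\rangle$. So $\mu(a,\omega)=d_\omega^{n_\omega}$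 and $\chi_\omega(a)=n_\omega$. Some $n_\omega$ is nonzero. $\square$

## 10. Induced cocycles and an infinite product in $\mathbb Z\wr\mathbb Z$

Now a natural attempt at $c$: induce the characters from stabilizers to $G$. In each $G$‑orbit choose a base point $\omega_0$, and for each $\omega$ in the orbit choose *any* $k_\omega\in G$ with $k_\omega\omega_0=\omega$. Put
$$c(g,\omega)=\chi_{\omega_0}(k_{g\omega}^{-1}\,g\,k_\omega)\in\mathbb Z, \tag{11}$$
where $\omega_0$ is the base point of the orbit of $\omega$; the argument fixes $\omega_0$. Since $\chi_{\omega_0}$ is a homomorphism and $k_{gh\omega}^{-1}ghk_\omega=(k_{gh\omega}^{-1}gk_{h\omega})(k_{h\omega}^{-1}hk_\omega)$, condition (i) of Lemma 5 holds. If $g\omega=\omega$, then (10) gives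
$$c(g,\omega)=\chi_{\omega_0}(k_\omega^{-1}gk_\omega)=\chi_\omega(g). \tag{12}$$
So (ii) holds by Lemma 7. What about (iii)?

*Example.* Let $b\in F$ be the element found in Section 4: it maps $[0,\frac12],[\frac12,\frac34],[\frac34,1]$ affinely onto $[0,\frac14],[\frac14,\frac12],[\frac12,1]$. Then $b(x)<x$ on $(0,1)$ and $b(\frac12)=\frac14$. Let $v=(e,\theta)$ with $\theta(t)=\frac14+\frac t4$, so $I(v)=[\frac14,\frac12]=[b(\frac12),\frac12]$, and let $v_n=b^n(v)$, $n\in\mathbb Z$. The intervals $I(v_n)=[b^{n+1}(\frac12),b^n(\frac12)]$ are consecutive, so the $v_n$ pairwise commute. Let $G=\langle v,b\rangle$. Then $A=G\cap R=\bigoplus_n\langle v_n\rangle$ and $G=A\rtimes\langle b\rangle\cong\mathbb Z\wr\mathbb Z$. Here $\Omega=\{\omega_n\}$ with $\omega_n=\langle v_n\rangle$ and $b\omega_n=\omega_{n+1}$. Take $s_{\omega_n}=v_n$ and $p_{\omega_n}=1$. All stabilizers equal $A$, and $\chi_{\omega_0}(\prod v_n^{k_n})=k_0$.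

With $k_{\omega_n}=b^n$ the attempt succeeds: $c(b,\omega_n)=0$ for all $n$. But $k_{\omega_n}=b^nv^n$ is equally legitimate, and then
$$c(b,\omega_n)=\chi_{\omega_0}\bigl(v^{-(n+1)}b^{-(n+1)}\,b\,b^nv^n\bigr)=\chi_{\omega_0}(v^{-1})=-1\qquad\text{for all }n\in\mathbb Z.$$
The product (6) for $g=b$ is infinite. For $n\ge1$ the map $b$ is affine on $J_{\omega_n}\subseteq[0,\frac14]$, while $h_{\omega_n}$ is not affine there, being nontrivial and fixing both endpoints. So $b\prod h_{\omega_n}^{-1}$ has breakpoints in infinitely many intervals and is not in $F$.

The choice of $p_\omega$ can spoil things just as well. In the same group take $p_{\omega_n}=v_n^n\in P_{\omega_n}$. Then by (7), $r(b,\omega_n)=v_{n+1}^{-(n+1)}\,b(v_n^n)=v_{n+1}^{-1}$, so $\mu(b,\omega_n)=v_{n+1}^{-1}\ne1$ for all $n$; with $p_{\omega_n}=1$ all $\mu(b,\omega_n)$ are trivial.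

So (iii) depends on the choices. The way past this point has two parts. First choose $p_\omega$ as short as possible; then $\mu(g,\cdot)$ is nontrivial only finitely often. Then choose $k_\omega$ so that $c(g,\omega)=0$ whenever $\mu(g,\omega)=1$.

## 11. Shortest conjugators make $\mu$ finitely supported

From now on $p_\omega$ is an element of $P_\omega$ of *minimal length*. All of Section 9 remains in force.

**Lemma 8.** For each $g\in G$ there are only finitely many $\omega\in\Omega$ with $\mu(g,\omega)\ne1$.

**Proof.** **Step 1: $p_\omega$ meets $H_\omega$ without cancellation.** We show: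

(13) *for $h\in H_\omega$, the concatenation of reduced words for $p_\omega$ and $h$ is reduced.*

Otherwise there is a subword $a^\varepsilon wa^{-\varepsilon}$ with the letters of $w$ being $\perp a$. It starts in the word for $p_\omega$ and ends in the word for $h$, since each of these is reduced. So $a\in\operatorname{supp}h\subseteq S_\omega\cup\operatorname{lk}S_\omega$, and $a^\varepsilon$ can be moved to the end of $p_\omega$ by swaps. Then $p_\omega a^{-\varepsilon}$ is shorter than $p_\omega$, and it lies in $p_\omega H_\omega=P_\omega$, contradicting minimality.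

**Step 2: $\mu(g,\omega)$ is visible in $r_g$.** This step uses Lemma 3. Put $h=r(g,\omega)=\mu(g,\omega)l(g,\omega)\in H_{g\omega}$. By (7),
$$r_g=p_{g\omega}\cdot h\cdot\varphi(g)(p_\omega)^{-1}.$$
Fix reduced words for $p_{g\omega}$, $h$ and $\varphi(g)(p_\omega)$. By (13) for $g\omega$, the word $p_{g\omega}h$ is reduced. Since $\varphi(g)(H_\omega)=H_{g\omega}$, we can apply (13) to $\omega$ and $\varphi(g)^{-1}(h^{-1})\in H_\omega$ and then apply $\varphi(g)$: the word $\varphi(g)(p_\omega)h^{-1}$ is reduced. Hence so is its inverse $h\,\varphi(g)(p_\omega)^{-1}$. By Lemma 3, $\operatorname{supp}h\subseteq\operatorname{supp}r_g$. Finally $\operatorname{supp}\mu(g,\omega)\subseteq\operatorname{supp}h$: as in the proof of Lemma 2, concatenating reduced words for $\mu(g,\omega)\in\langle S_{g\omega}\rangle$ and $l(g,\omega)\in\langle\operatorname{lk}S_{g\omega}\rangle$ gives a reduced word.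

**Step 3: counting.** If $\mu(g,\omega)\ne1$, then $\emptyset\ne\operatorname{supp}\mu(g,\omega)\subseteq\operatorname{supp}r_g\cap S_{g\omega}$. The sets $S_{g\omega}$, $\omega\in\Omega$, are pairwise disjoint and $\operatorname{supp}r_g$ is finite. So there are at most $|\operatorname{supp}r_g|$ such $\omega$. $\square$

## 12. A finitely supported integer cocycle: proof of Theorem 3

The values of $\mu$ lie in non‑Abelian groups that vary with $g\omega$, so they cannot be used as exponents directly. We use $\mu$ only to choose the $k_\omega$ in (11).

**Step 1: an equivalence relation.** It groups together those $\omega$ between which one can travel without twisting. Write $\omega\approx\omega'$ if $\omega'=g\omega$ with $\mu(g,\omega)=1$ for some $g\in G$. This is reflexive since $\mu(1,\omega)=1$. It is symmetric: if $\mu(g,\omega)=1$, then (8) gives $1=\mu(g^{-1}g,\omega)=\mu(g^{-1},g\omega)\,\varphi(g^{-1})(1)=\mu(g^{-1},g\omega)$. It is transitive by (8). Each $\approx$‑class lies in one $G$‑orbit.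

**Step 2: adapted choice of $k_\omega$.** In each $G$‑orbit choose a base point $\omega_0$. In each $\approx$‑class of the orbit choose a representative $\rho$ and an element $k_\rho\in G$ with $k_\rho\omega_0=\rho$. For $\omega\approx\rho$ choose $g_\omega\in G$ with
$$g_\omega\rho=\omega,\qquad \mu(g_\omega,\rho)=1\qquad(\text{and } g_\rho=1),$$
and put $k_\omega=g_\omega k_\rho$, so $k_\omega\omega_0=\omega$. Define $c$ by (11) with these $k_\omega$.

**Lemma 9.** This $c$ satisfies (i), (ii) and (iii) of Lemma 5.

**Proof.** For (i) and (ii) this was shown in Section 10 for arbitrary $k_\omega$: (i) because $\chi_{\omega_0}$ is a homomorphism, and (ii) because each $a\in A$ fixes every $\omega$, so $c(a,\omega)=\chi_\omega(a)$ by (12), and Lemma 7 applies.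

For (iii), by Lemma 8 it is enough to show: *if $\mu(g,\omega)=1$, then $c(g,\omega)=0$.* In this case $g\omega\approx\omega\approx\rho$ for one and the same representative $\rho$. Put $x=g_{g\omega}^{-1}\,g\,g_\omega$. Then $x\rho=\rho$. We have $\mu(g_\omega,\rho)=1$ and $\mu(g,\omega)=1$. From $\mu(g_{g\omega},\rho)=1$ we get $\mu(g_{g\omega}^{-1},g\omega)=1$, as in the proof of symmetry above. By (8), $\mu(x,\rho)=1$, so $\chi_\rho(x)=0$. Finally
$$c(g,\omega)=\chi_{\omega_0}(k_{g\omega}^{-1}gk_\omega)=\chi_{\omega_0}(k_\rho^{-1}xk_\rho)=\chi_\rho(x)=0$$
by (10). $\square$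

**Proof of Theorem 3.** Combine Lemmas 9 and 5: the map $\psi$ of (6) is an embedding $G\to F$. $\square$

With Theorems 2 and 3 proved, Theorem 1 follows as shown in Section 3.

In the example of Section 10, minimal length forces $p_{\omega_n}=1$. Then $\mu(b,\omega_n)=1$ for all $n$, so there is a single $\approx$‑class. Take $\rho=\omega_0$ and $k_{\omega_0}=1$. Any $g_{\omega_n}$ with $g_{\omega_n}\omega_0=\omega_n$ and $\mu(g_{\omega_n},\omega_0)=1$ has the form $b^na_n$ with $a_n\in A$ and $\chi_{\omega_0}(a_n)=0$; the bad choice $b^nv^n$ is no longer allowed for $n\ne0$. By Lemma 9, $c(b,\omega_n)=0$, and $\psi$ sends $b\mapsto b$, $v\mapsto h_{\omega_0}$.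

## 13. Which subgroups of diagram groups embed into $F$

Let $\varphi_{\mathcal K}:\mathcal D(\mathcal K,p)\to F$ be the composition of the embedding of Theorem 2 with $\varphi$. It sends the class of a closed path $\pi$ to $f_\pi$.

**Theorem 4.**

(a) A group is representable by diagrams and contains no non‑Abelian free subgroup if and only if it is isomorphic to a subgroup of $F$. In particular all such groups are countable.

(b) For a subgroup $G\le\mathcal D(\mathcal K,p)$ the following are equivalent: (i) $G$ embeds into $F$; (ii) $G$ has no non‑Abelian free subgroup; (iii) $G\cap\ker\varphi_{\mathcal K}$ is Abelian. If they fail, then any two non‑commuting elements of $G\cap\ker\varphi_{\mathcal K}$ freely generate a free group of rank $2$.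

(c) When they hold, the embedding $\psi:G\to F$ can be chosen so that there is a family of dyadic intervals with pairwise disjoint interiors, permuted by $\varphi_{\mathcal K}(G)$, such that for every $g\in G$ the maps $\psi(g)$ and $\varphi_{\mathcal K}(g)$ agree outside finitely many of these intervals and have the same image on each of them.

**Proof.** (b) The implication (i)$\Rightarrow$(ii) holds because $F$ has no non‑Abelian free subgroups. The embedding of Theorem 2 carries $\ker\varphi_{\mathcal K}$ into $R$. So by (R4) any two non‑commuting elements of $G\cap\ker\varphi_{\mathcal K}$ freely generate a free group of rank $2$. This gives (ii)$\Rightarrow$(iii) and the last statement. For (iii)$\Rightarrow$(i), identify $G$ with its image in $W_E$; then $G\cap R$ corresponds to $G\cap\ker\varphi_{\mathcal K}$, and Theorem 3 applies.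

(a) One direction is Theorem 1. Conversely, $F=\mathcal D(\mathcal H_0,x)$ is a diagram group without non‑Abelian free subgroups, so its subgroups are representable by diagrams and contain no such subgroups either. Countability follows since $F$ is countable.

(c) Take the family $\{J_\omega\}_{\omega\in\Omega}$ and the map $\psi$ of (6). The intervals have pairwise disjoint interiors and are permuted by $\varphi_{\mathcal K}(G)$ according to (3). By (6), $\psi(g)$ is $\varphi_{\mathcal K}(g)$ preceded by a finite product of powers of elements $h_\omega$. Each $h_\omega$ is the identity outside $J_\omega$ and maps $J_\omega$ onto itself. So $\psi(g)$ and $\varphi_{\mathcal K}(g)$ agree outside the finitely many $J_\omega$ with $c(g,\omega)\ne0$, and $\psi(g)J_\omega=\varphi_{\mathcal K}(g)J_\omega$ for every $\omega$. $\square$
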